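# Linearized polynomials for which $\mathrm{Tr}(L(x)/x)$ never vanishes

## 1. Nonvanishing traces over the field with two elements

Let $q$ be a power of a prime $p$ and let $n\ge 1$. Write $\mathrm{Tr}(y)=y+y^q+\dots+y^{q^{n-1}}$ and $N(y)=y^{1+q+\dots+q^{n-1}}$ for the trace and the norm from $\mathbb F_{q^n}$ to $\mathbb F_q$. A *$q$-linearized polynomial* is a polynomial
$$L(X)=\sum_{i=0}^{n-1}a_iX^{q^i}\in\mathbb F_{q^n}[X].$$
It defines an $\mathbb F_q$-linear map $\mathbb F_{q^n}\to\mathbb F_{q^n}$. For $x\ne0$ we may form $L(x)/x$ and take its trace. We say that $L$ satisfies $(*)$ if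
$$\mathrm{Tr}\bigl(L(x)/x\bigr)\ne0\qquad\text{for all }x\in\mathbb F_{q^n}^*.\tag{$*$}$$
If $L=a_0X$, then $L(x)/x=a_0$ is constant, so $L$ satisfies $(*)$ exactly when $\mathrm{Tr}(a_0)\neq0$. Call $L$ *nontrivial* if $(a_1,\dots,a_{n-1})\ne(0,\dots,0)$. The following question comes from Xiang-dong Hou, Ferruh Özbudak and Yue Zhou, "Switchings of semifield multiplications", arXiv:1406.1067 (2014): for $n>4$, is there a nontrivial $L$ satisfying $(*)$? We read it existentially, over all prime powers $q$ and all $n>4$.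

We use these textbook facts.

* **(R1)** The functions $1,x,x^2,\dots,x^{q^n-2}$ on $\mathbb F_{q^n}^*$ are linearly independent over $\mathbb F_{q^n}$, since a nonzero polynomial of degree at most $q^n-2$ cannot have $q^n-1$ roots.
* **(R2)** $\mathrm{Tr}:\mathbb F_{q^n}\to\mathbb F_q$ and $N:\mathbb F_{q^n}^*\to\mathbb F_q^*$ are surjective.
* **(R3)** (Hilbert 90.) For $y\in\mathbb F_{q^n}^*$: $N(y)=1$ if and only if $y=x^{q-1}$ for some $x\in\mathbb F_{q^n}^*$.
* **(R4)** If $Q$ is a power of $p$, then $\binom{Q-1}{s}\equiv(-1)^s\pmod p$ for $0\le s\le Q-1$. Indeed, modulo $p$, $(1+T)\sum_{s=0}^{Q-1}(-1)^sT^s=1+(-1)^{Q-1}T^Q=1+T^Q=(1+T)^Q$; cancel $1+T$.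

First we write the trace as a sum of powers of $x$. Let indices live in $\mathbb Z_n=\mathbb Z/n$, which is harmless because $x^{q^n}=x$. Expanding,
$$\mathrm{Tr}(L(x)/x)=\sum_{j}\sum_i a_i^{q^j}x^{q^{i+j}-q^j}.$$
Put $k=i+j$, $c=\mathrm{Tr}(a_0)$, and $b_{jk}=a_{k-j}^{q^j}$ for $j\ne k$. Then
$$f(x):=\mathrm{Tr}(L(x)/x)=c+\sum_{j\ne k}b_{jk}\,x^{q^k-q^j}.\tag{1}$$
So $b_{jk}\neq 0$ exactly when $a_{k-j}\ne0$. Each $a_i$ with $i\ne0$ occurs $n$ times in (1), once for each $j$.

**Proposition 1.** Let $q=2$ and $n\ge2$. If $L$ satisfies $(*)$, then $a_1=\dots=a_{n-1}=0$.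

*Proof.* Since $f$ takes values in $\mathbb F_2$, condition $(*)$ says $f(x)=1$ for all $x\ne0$. We claim that the residues $2^k-2^j$ modulo $2^n-1$, for ordered pairs $(j,k)$ with $0\le j,k\le n-1$ and $j\neq k$, are nonzero and pairwise distinct. Given the claim, (R1) lets us compare coefficients in $f(x)=1$, and every $b_{jk}$ is $0$.

Let $2^k-2^j\equiv 2^{k'}-2^{j'}$. Multiplying by a power of $2$ shifts all indices cyclically, so we may assume $j'=0$ and $1\le k'\le n-1$. The right side is then an integer in $[1,2^{n-1}-1]$; in particular such a residue is nonzero. If $k>j$, the left side is also in $[1,2^{n-1}-1]$, so the two are equal as integers: $2^j(2^{k-j}-1)=2^{k'}-1$. Parity gives $j=0$, and then $k=k'$. If $k<j$, the left side is congruent to $2^n-1-(2^j-2^k)$, which lies in $[2^{n-1},2^n-2]$ because $1\le 2^j-2^k\le2^{n-1}-1$. It cannot equal a number in $[1,2^{n-1}-1]$. $\square$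

What changes for $q\ge3$? Now $(*)$ says only that $f(x)$ is *some* nonzero element of $\mathbb F_q$. The identity we can compare with is $f(x)^{q-1}=1$, whose left side is a sum of products of $q-1$ terms. Two things can go wrong: different products may give the same power of $x$ modulo $x^{q^n-1}=1$, and the coefficient of one product may be a complicated sum. These obstacles are real, because for small $n$ nontrivial solutions exist.

## 2. Nontrivial solutions for $n=2,3,4$, and the theorems

**The case $n=2$.** Let $a_1\ne0$. By (R3), as $x$ runs over $\mathbb F_{q^2}^*$, the element $z=a_1x^{q-1}$ runs over all $z\in\mathbb F_{q^2}$ with $z^{q+1}=N(a_1)$, and $f(x)=\mathrm{Tr}(a_0)+z+z^q$. So $f$ has a zero if and only if some $z\in\mathbb F_{q^2}$ has $z\cdot z^q=N(a_1)$ and $z+z^q=-\mathrm{Tr}(a_0)$, that is,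
$$(T-z)(T-z^q)=T^2+\mathrm{Tr}(a_0)T+N(a_1).$$
Such a $z$ exists if and only if the polynomial on the right is irreducible over $\mathbb F_q$ (take $z\notin\mathbb F_q$ a root) or has a double root in $\mathbb F_q$ (take $z$ equal to it). Hence $L$ satisfies $(*)$ if and only if this polynomial has two distinct roots in $\mathbb F_q$.

If $q\ge3$, choose distinct $r,s\in\mathbb F_q^*$ and use (R2) to choose $a_1$ with $N(a_1)=rs$ and $a_0$ with $\mathrm{Tr}(a_0)=-(r+s)$. The polynomial is $(T-r)(T-s)$, so a nontrivial $L$ satisfying $(*)$ exists.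

**The case $n=3$, a family of solutions.** Let $\kappa\in\mathbb F_q^*$, $\beta\in\mathbb F_{q^3}^*$, and suppose $a_1=\kappa\beta$, $a_2=\kappa\beta^{1+q}$, $\mathrm{Tr}(a_0)=\kappa(1+N(\beta))$. Expand
$$N(1+\beta x^{q-1})=\prod_{i\in\mathbb Z_3}\bigl(1+\beta^{q^i}x^{q^{i+1}-q^i}\bigr).$$
The choices of no factor and of all three factors give $1+N(\beta)$. Choosing one factor gives $\beta^{q^i}x^{q^{i+1}-q^i}$. Choosing the two factors $i,i+1$ gives $\beta^{(1+q)q^i}x^{q^{i+2}-q^i}$. Comparing with (1),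
$$f(x)=\kappa N(1+\beta x^{q-1}).\tag{2}$$
This has a zero if and only if $-\beta^{-1}=x^{q-1}$ for some $x$. By (R3) that happens if and only if $N(-\beta^{-1})=1$, that is, $N(\beta)=-1$ (as $N(-1)=(-1)^3=-1$). So $(*)$ holds if and only if $N(\beta)\ne-1$. If $q\ge3$, there is a $\beta$ with $N(\beta)\notin\{0,-1\}$, so nontrivial solutions exist.

**The case $n=4$, $q$ odd.** Take $L=X^{q^2}$. Put $z=x^{q^2-1}$; then $z^{q^2+1}=1$, so $z^{q^2}=z^{-1}$ and
$$f(x)=z+z^q+z^{-1}+z^{-q}=(z+z^q)(1+z^{-1-q}).$$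
This vanishes if and only if $z^{q-1}=-1$ or $z^{q+1}=-1$. Now $q\pm1$ is even, so $(z^{q\pm1})^{(q^2+1)/2}=(z^{q^2+1})^{(q\pm1)/2}=1$, and the order of $z^{q\pm1}$ divides $(q^2+1)/2$. This number is odd, because $q^2\equiv1\pmod 4$. But $-1$ has order $2$. So $f$ never vanishes and $L=X^{q^2}$ satisfies $(*)$.

From $n=5$ on there are no nontrivial solutions, and much more is true.

**Theorem 1.** Let $q$ be a prime power, $n\ge5$, and $L=\sum_{i=0}^{n-1}a_iX^{q^i}\in\mathbb F_{q^n}[X]$. If $\mathrm{Tr}(L(x)/x)\ne0$ for all $x\in\mathbb F_{q^n}^*$, then $a_1=\dots=a_{n-1}=0$.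

**Theorem 2.**

* (a) If $n\ge5$ and $(a_1,\dots,a_{n-1})\ne0$, then $x\mapsto\mathrm{Tr}(L(x)/x)$ maps $\mathbb F_{q^n}^*$ onto $\mathbb F_q$.
* (b) An $L$ with $(a_1,\dots,a_{n-1})\ne0$ satisfying $(*)$ exists if and only if ($n\in\{2,3\}$ and $q\ge3$) or ($n=4$ and $q$ odd).
* (c) For $n=2$: $L$ satisfies $(*)$ with $a_1\ne0$ if and only if $a_1\ne0$ and $T^2+\mathrm{Tr}(a_0)T+N(a_1)$ has two distinct roots in $\mathbb F_q$. For $n=3$: the $L$ with $(a_1,a_2)\ne0$ satisfying $(*)$ are exactly those with $a_1=\kappa\beta$, $a_2=\kappa\beta^{1+q}$, $\mathrm{Tr}(a_0)=\kappa(1+N(\beta))$ for some $\kappa\in\mathbb F_q^*$ and $\beta\in\mathbb F_{q^3}^*$ with $N(\beta)\ne-1$.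

So the answer to the question is no. We have already proved (c) for $n=2$, one direction of (c) for $n=3$, and the existence half of (b).

## 3. Exponent vectors of $f^{q-1}$ and their collisions

Let $n\ge2$ from now on. To keep track of products before powers of $x$ are identified, we use separate variables. Let
$$\hat f=c+\sum_{j\ne k}b_{jk}\frac{X_k}{X_j},\qquad \hat f^{\,q-1}=\sum_vF_vX^v,\qquad D=\{i\in\mathbb Z_n\setminus\{0\}:a_i\ne0\}.$$
Here $X^v=\prod_{i\in\mathbb Z_n}X_i^{v_i}$ for $v\in\mathbb Z^n$, the coefficients $F_v$ lie in $\mathbb F_{q^n}$, and $f(x)=\hat f(x,x^q,\dots,x^{q^{n-1}})$. We have $b_{jk}\ne0$ if and only if $k-j\in D$. Let $e_i$ ($i\in\mathbb Z_n$) be the standard basis of $\mathbb Z^n$. In the term $b_{jk}X_k/X_j$, which has exponent vector $e_k-e_j$, call $k$ the *head* and $j$ the *tail*.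

**Definition.** For $v\in\mathbb Z^n$ with $\sum v_i=0$, let $\mathrm{pos}(v)$ be the sum of the positive entries of $v$. Then the negative entries sum to $-\mathrm{pos}(v)$, and $|v|_1=2\,\mathrm{pos}(v)$. Let $V=\{v\in\mathbb Z^n:\sum v_i=0,\ \mathrm{pos}(v)\le q-1\}$. Two vectors $v,w\in V$ are *equivalent* if $\sum v_iq^i\equiv\sum w_iq^i\pmod{q^n-1}$, where $i$ runs over $0,\dots,n-1$.

A product of $q-1$ terms of $\hat f$ has exponent vector in $V$, so $F_v\ne0$ implies $v\in V$. Equivalent vectors are those giving the same function $x^{\sum v_iq^i}$ on $\mathbb F_{q^n}^*$.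

*Example.* Let $q=3$, $n=5$, $v=e_2+e_4-e_0-e_1$, $w=2e_1-2e_4$. Both have $\mathrm{pos}=2=q-1$. The exponents are $9+81-1-3=86$ and $6-162=-156$, which differ by $242=3^5-1$. So $v$ and $w$ are equivalent; this pair will return in Section 8.

If $(*)$ holds, then $\sum_vF_vx^{\sum v_iq^i}=f(x)^{q-1}=1$ for all $x\in\mathbb F_{q^n}^*$. Group the left side by equivalence classes and apply (R1):
$$\text{if }(*)\text{ holds, then }\sum_{w\in C}F_w=0\text{ for every equivalence class }C\subset V\text{ with }0\notin C.\tag{3}$$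

**A first attempt.** The most tempting vector is $v=(q-1)(e_k-e_j)$ with $k-j\in D$. Its only source is the $(q-1)$st power of one term, so $F_v=b_{jk}^{q-1}\ne0$. If $v$ were alone in its class, (3) would be contradicted at once, and this is how $q=2$ worked. But for $q\ge3$ it is never alone, since
$$(q-1)(q^k-q^j)=q^{k+1}-q^k-q^{j+1}+q^j,$$
read modulo $q^n-1$ when an index wraps around. So $v$ is equivalent to $w=e_{k+1}+e_j-e_k-e_{j+1}$, which has $\mathrm{pos}(w)\le2\le q-1$ and differs from $v$ (as $w_k<0<v_k$). Equation (3) then says only that $F_v$, $F_w$ and possibly other coefficients cancel. They really can: for $n=2$, $q=3$, $a_0=0$, $N(a_1)=a_1^4=-1$, the criterion of Section 2 (polynomial $T^2-1$) says that $(*)$ holds. Here $v=2(e_1-e_0)$ is equivalent to $w=2(e_0-e_1)$, and $F_v+F_w=a_1^2+a_1^6=a_1^2(1+a_1^4)=0$ with $F_v\ne0$.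

The collision is a carry: a large exponent at $X_k$ lets us trade $X_k^q$ for $X_{k+1}$. To avoid it we should use vectors $v$ with $\mathrm{pos}(v)=q-1$ whose weight is *spread* over two heads and two tails, or more. The price is that $F_v$ becomes a sum of several products. Section 4 determines exactly when a carry is possible and gives a formula for $F_v$.

## 4. Carries, isolated vectors, and a formula for $F_v$

We write $[E]=1$ if a statement $E$ holds and $[E]=0$ otherwise. Let $\Lambda\subset\mathbb Z^n$ be the lattice spanned by all $qe_i-e_{i+1}$, $i\in\mathbb Z_n$. The map $u\mapsto\sum u_iq^i$ sends $qe_i-e_{i+1}$ to $0$ for $0\le i\le n-2$ and to $q^n-1$ for $i=n-1$. So vectors of $V$ that differ by an element of $\Lambda$ are equivalent.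

The first lemma shows that equivalent vectors differ by exactly one carry and one reverse carry.

**Lemma 1.** If $v\ne w$ in $V$ are equivalent, then $v-w=qe_a-e_{a+1}-qe_b+e_{b+1}$ for some $a\ne b$.

*Proof.* Let $u=v-w$. Modulo $\Lambda$ we have $e_{i+1}\equiv qe_i$, hence $e_i\equiv q^ie_0$ for $0\le i<n$ and $(q^n-1)e_0\equiv0$. Therefore $u\equiv(\sum u_iq^i)e_0\equiv0$, so $u\in\Lambda$. Write $u=\sum c_i(qe_i-e_{i+1})$ with $c_i\in\mathbb Z$, so that $u_i=qc_i-c_{i-1}$. Summing, $0=\sum u_i=(q-1)\sum c_i$, so $\sum c_i=0$. Next,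
$$4(q-1)\ge|v|_1+|w|_1\ge|u|_1=\sum|qc_i-c_{i-1}|\ge\sum\bigl(q|c_i|-|c_{i-1}|\bigr)=(q-1)\sum|c_i|.$$
So $\sum|c_i|\le4$. This sum has the parity of $\sum c_i=0$, so it is $0$, $2$ or $4$.

Suppose it is $4$. Then equality holds everywhere, so $|qc_i-c_{i-1}|=q|c_i|-|c_{i-1}|$ for every $i$. If $c_{i-1}\ne0$, then $q|c_i|\ge|c_{i-1}|>0$ gives $c_i\ne0$. Opposite signs would give $|qc_i-c_{i-1}|=q|c_i|+|c_{i-1}|$, so $c_i$ has the sign of $c_{i-1}$. Some $c_i$ is nonzero; going around the cycle, all $c_i$ are nonzero with one sign, contradicting $\sum c_i=0$.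

If the sum is $0$, then $u=0$, contrary to $v\ne w$. So it is $2$, and since $\sum c_i=0$, $c=e_a-e_b$ with $a\ne b$. $\square$

The next lemma decides which of these moves stay inside $V$ when $\mathrm{pos}(v)$ is as large as possible.

**Lemma 2.** Let $v\in V$ with $\mathrm{pos}(v)=q-1$. If $w\in V$, $w\ne v$, is equivalent to $v$, then
$$w=v-qe_a+qe_b+e_{a+1}-e_{b+1}\tag{4}$$
for some $a\neq b$ with $v_a>0>v_b$ and
$$v_a+|v_b|\ \ge\ q+1-[E_1]-[E_2],\qquad E_1:\ v_{a+1}<0,\ a+1\ne b;\qquad E_2:\ v_{b+1}>0,\ b+1\ne a.\tag{5}$$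
Conversely, if $a\ne b$, $v_a>0>v_b$ and (5) holds, then the $w$ in (4) lies in $V$, differs from $v$ and is equivalent to $v$.

*Proof.* The form (4) is Lemma 1. All entries of a vector in $V$ have absolute value at most $q-1$. From (4), $w_a=v_a-q-[b+1=a]\le v_a-q$, and $w_a\ge-(q-1)$, so $v_a\ge1$. Likewise $w_b=v_b+q+[a+1=b]\ge v_b+q$ and $w_b\le q-1$, so $v_b\le-1$.

Now let $a\ne b$ be any indices with $v_a>0>v_b$, and put $u=v-qe_a+qe_b$. Since $v_a\le q-1$ and $|v_b|\le q-1$, we have $u_a<0<u_b$, and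
$$\mathrm{pos}(u)=(q-1)-v_a+(q-|v_b|).$$
Passing from $u$ to $w$, we add $1$ at coordinate $a+1$ and subtract $1$ at the different coordinate $b+1$. Adding $1$ raises the sum of positive entries exactly when $u_{a+1}\ge0$; subtracting $1$ lowers it exactly when $u_{b+1}>0$. So
$$\mathrm{pos}(w)=\mathrm{pos}(u)+[u_{a+1}\ge0]-[u_{b+1}>0].$$
If $a+1=b$, then $u_{a+1}=u_b>0$; otherwise $u_{a+1}=v_{a+1}$. So $u_{a+1}<0$ if and only if $E_1$ holds. If $b+1=a$, then $u_{b+1}=u_a<0$; otherwise $u_{b+1}=v_{b+1}$. So $u_{b+1}>0$ if and only if $E_2$ holds. Hence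
$$\mathrm{pos}(w)=2q-1-v_a-|v_b|+1-[E_1]-[E_2],$$
and $\mathrm{pos}(w)\le q-1$ is exactly (5). This proves the first claim. For the converse, $w\in V$ by what was just shown, $v-w\in\Lambda$, and $w_a\le v_a-q<v_a$, so $w\neq v$. $\square$

**Definition.** A vector $v$ with $\sum v_i=0$ and $\mathrm{pos}(v)=q-1$ is *isolated* if no pair $a\ne b$ with $v_a>0>v_b$ satisfies (5).

The class of an isolated $v$ is $\{v\}$, and $v\ne0$. So (3) gives:
$$\text{if }(*)\text{ holds and }v\text{ is isolated, then }F_v=0.\tag{6}$$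

*Example.* For $q=2$ and $v=e_k-e_j$, the only pair is $(a,b)=(k,j)$. The only negative entry is at $j=b$, so $E_1$ fails; the only positive one is at $k=a$, so $E_2$ fails. Then (5) would read $2\ge3$. So $v$ is isolated, and $F_v=b_{jk}$: this is Proposition 1 again. For $q\ge3$ and $v=(q-1)(e_k-e_j)$ the inequality is $2q-2\ge q+1$, which is true; this is the failure seen in Section 3.

The last tool computes $F_v$. Because $\mathrm{pos}(v)=q-1$ is maximal, no factor can be wasted.

**Lemma 3.** Let $\sum v_i=0$, $\mathrm{pos}(v)=q-1$, $J=\{i:v_i<0\}$, $K=\{i:v_i>0\}$. Then $F_v$ is the coefficient of $X^v$ in $\bigl(\sum_{j\in J,k\in K}b_{jk}X_k/X_j\bigr)^{q-1}$. In particular, if $K$ is now any set of indices and $v=\sum_{k\in K}r_ke_k-se_j-te_l$ with $j\ne l$, $j,l\notin K$, $r_k\ge0$, $s,t\ge0$, $s+t=\sum r_k=q-1$, then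
$$F_v=(-1)^s\,[X^r]\,\ell_j^{\,s}\ell_l^{\,t},\qquad \ell_i=\sum_{k\in K}b_{ik}X_k,$$
where $[X^r]$ means the coefficient of $\prod_{k\in K} X_k^{r_k}$.

*Proof.* Expand $\hat f^{\,q-1}$ as a sum over sequences of $q-1$ terms of $\hat f$. Consider a sequence with product proportional to $X^v$, and let $h_i$, $t_i$ be the numbers of times $i$ occurs as head and as tail. Then $h_i-t_i=v_i$ and $\sum h_i=\sum t_i\le q-1$. So
$$q-1=\sum_{i\in K}v_i\le\sum_{i\in K}h_i\le\sum_ih_i\le q-1.$$
Equality holds throughout: the constant term is never used, and all heads lie in $K$. In the same way $q-1=\sum_{i\in J}|v_i|\le\sum_{i\in J}t_i\le q-1$, so all tails lie in $J$. This is the first claim.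

In the second claim, the positive support of $v$ is contained in the given set $K$, and the negative support in $\{j,l\}$. By the argument just given, allowing the further terms with heads in $K$ and tails in $\{j,l\}$ does not change the coefficient of $X^v$. So $F_v$ is the coefficient of $X^v$ in $(\ell_j/X_j+\ell_l/X_l)^{q-1}$. The variables $X_j,X_l$ do not occur in $\ell_j,\ell_l$, so we must take $\ell_j/X_j$ exactly $s$ times, which gives $\binom{q-1}{s}[X^r]\ell_j^s\ell_l^t$. By (R4), $\binom{q-1}s\equiv(-1)^s$. $\square$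

The task is now to find isolated $v$ for which $F_v$ is visibly nonzero.

## 5. Even $q$

For $q=2$, Theorem 1 is contained in Proposition 1. Let $q\ge4$ be even. In characteristic $2$ we choose the weight at one tail to be the power of two $q/2$, so that Frobenius kills the cross terms.

**Step 1: a vector with an explicit nonzero coefficient.** For distinct $j,k,l,m$ with $k-j,\ m-l\in D$, put
$$v=\tfrac q2(e_k-e_j)+\bigl(\tfrac q2-1\bigr)(e_m-e_l).\tag{7}$$
Then $\mathrm{pos}(v)=q-1$. By Lemma 3, and since $q/2$ is a power of $2$, $F_v$ is the coefficient of $X_k^{q/2}X_m^{q/2-1}$ in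
$$\bigl(b_{jk}^{q/2}X_k^{q/2}+b_{jm}^{q/2}X_m^{q/2}\bigr)\bigl(b_{lk}X_k+b_{lm}X_m\bigr)^{q/2-1}.$$
The exponent of $X_m$ is below $q/2$, so the first factor must contribute $X_k^{q/2}$, and then the second must contribute $X_m^{q/2-1}$. Hence
$$F_v=b_{jk}^{q/2}\,b_{lm}^{q/2-1}\ne0.\tag{8}$$

**Step 2: when this vector is isolated.** The positive entries of $v$ are at $k,m$ and the negative ones at $j,l$ (note $\frac q2-1>0$). Condition (5) reads as follows for the four possible pairs $(a,b)$.

* $(k,j)$: $q\ge q+1-[E_1]-[E_2]$, so at least one of $E_1,E_2$ must hold. Here $E_1$ means $k+1=l$ and $E_2$ means $j+1=m$.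
* $(k,l)$: $q-1\ge q+1-[E_1]-[E_2]$, so both must hold: $k+1=j$ and $l+1=m$.
* $(m,j)$: again both must hold: $m+1=l$ and $j+1=k$.
* $(m,l)$: $q-2\ge q+1-[E_1]-[E_2]\ge q-1$ is impossible.

**Step 3: choosing the indices.** Suppose $(*)$ holds and $i\in D$. Take $j=0$, $k=i$, $m=l+i$. The four indices are distinct if and only if $l\notin\{0,i,-i\}$. The pair $(k,j)$ is harmless if $l\ne i+1$ and $l\ne1-i$. Each of the pairs $(k,l)$ and $(m,j)$ would require both $i=-1$ and $i=1$, impossible for $n\ge3$. So, for $n\ge3$, $v$ is isolated whenever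
$$l\notin\{0,\ i,\ -i,\ i+1,\ 1-i\}.\tag{9}$$
If $n\ge6$, such an $l$ exists, because at most five values are excluded. If $n=5$, the excluded sets are $\{0,1,4,2\}$ for $i=1$ and $\{0,4,1,2\}$ for $i=4$, so $l=3$ works. They are $\{0,2,3,4\}$ for $i=2$ and $\{0,3,2,4\}$ for $i=3$, so $l=1$ works. By (6), $F_v=0$, contradicting (8). So $D=\emptyset$, and **Theorem 1 holds for even $q$.**

## 6. Odd $q$: one nonzero coefficient forces all of them

Let $q$ be odd, $h=(q-1)/2\ge1$, $n\ge5$, and assume for contradiction that $(*)$ holds and $D\ne\emptyset$. Now $q-1=2h$ splits evenly between two tails. Consider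
$$v=\sum_{k\in K}r_ke_k-he_j-he_l,\qquad j\ne l,\quad j,l\notin K,\quad 0\le r_k\le h,\quad \sum r_k=2h.\tag{10}$$
For such $v$, Lemma 3 gives $F_v=\pm[X^r](\ell_j\ell_l)^h$.

**Step 1: when (10) is isolated.** In (5) we have $v_a+|v_b|=r_a+h\le2h=q-1$, while the right side is at least $q-1$. So (5) holds if and only if $r_a=h$ and both $E_1$ and $E_2$ hold. Let $b'$ be the element of $\{j,l\}$ other than $b$. Then $E_1$ says $a+1=b'$, that is, $a=b'-1$, and $E_2$ says $v_{b+1}>0$ and $b+1\ne a$. Thus: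
$$\begin{aligned}&v\text{ is isolated unless, for some ordering }(b,b')\text{ of }\{j,l\},\\ &v_{b'-1}=h,\quad v_{b+1}>0,\quad b+1\ne b'-1;\quad\text{the pair in (5) is then }(a,b)=(b'-1,b).\end{aligned}\tag{11}$$

**Step 2: propagating nonvanishing from one index.** Let $i\in D$ and $d\notin\{0,i,-i\}$. Take tails $0,d$ and heads $i,d+i$, which are four distinct indices, and $v=h(e_i+e_{d+i}-e_0-e_d)$. We have
$$\ell_0\ell_d=\alpha X_i^2+\gamma X_iX_{d+i}+\beta X_{d+i}^2$$
with $\alpha=b_{0i}b_{di}$, $\beta=b_{0,d+i}b_{d,d+i}$, and $\gamma=b_{0i}b_{d,d+i}+b_{0,d+i}b_{di}$. Suppose $b_{0,d+i}b_{di}=0$. Then $\alpha\beta=0$, and $\gamma=b_{0i}b_{d,d+i}\ne0$ because $i\in D$. A contribution to $X_i^hX_{d+i}^h$ in $(\ell_0\ell_d)^h$ uses the $\alpha$-term and the $\beta$-term equally often, hence never. So $F_v=\pm\gamma^h\ne0$, and by (6) $v$ is not isolated. In other words, if $v$ is isolated, then $b_{0,d+i}b_{di}\ne0$, and in particular $i+d\in D$.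

When is $v$ not isolated? By (11) with $(b,b')=(0,d)$ we need $v_{d-1}=h$, $v_1>0$, $1\ne d-1$, so $\{d-1,1\}=\{i,d+i\}$. With $(b,b')=(d,0)$ we need $v_{-1}=h$, $v_{d+1}>0$, $d+1\ne-1$, so $\{-1,d+1\}=\{i,d+i\}$. Adding the two elements, both cases give $d=2i+d$, so $2i=0$. Then $i\ne\pm1$ since $n\ne2$, so $i=d-1$ in the first case and $i=d+1$ in the second. Consequently:

* If $2i\ne0$, then $i+d\in D$ for all $d\notin\{0,i,-i\}$. As $i+d$ then runs over everything except $i,2i,0$, and $i\in D$, we get $D\supseteq\mathbb Z_n\setminus\{0,2i\}$.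
* If $2i=0$, then $n$ is even, so $n\ge6$, and $i+d\in D$ for all $d\notin\{0,i,i+1,i-1\}$. So $D\supseteq\mathbb Z_n\setminus\{0,1,-1\}$. This set contains $2$, and $2\cdot2\ne0$ in $\mathbb Z_n$.

For comparison, let $n=4$ and $L=X^{q^2}$, so $i=2$ and $2i=0$. The admissible $d$ are $1$ and $3$, that is, $i\pm1$, and (11) shows that neither vector is isolated: for $d=1$ use $\{-1,d+1\}=\{3,2\}=\{i,d+i\}$, and for $d=3$ use $\{d-1,1\}=\{2,1\}=\{i,d+i\}$. So this step gives no information about the solution of Section 2, as it must.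

**Step 3: $D=\mathbb Z_n\setminus\{0\}$.** In either case of Step 2 some $i\in D$ has $2i\ne0$, and then $D\supseteq\mathbb Z_n\setminus\{0,2i\}$. We look for a second such index $i'\in D$ with $2i'\notin\{0,2i\}$. For $n$ odd, any $i'\notin\{0,i,2i\}$ will do. For $n\ge6$ even, any $i'\notin\{0,\frac n2,i,i+\frac n2,2i\}$ will do. Such $i'$ exists by counting. Step 2 for $i'$ gives $D\supseteq\mathbb Z_n\setminus\{0,2i'\}$, and $2i\notin\{0,2i'\}$, so $2i\in D$. Therefore $D=\mathbb Z_n\setminus\{0\}$: *all $b_{jk}$ with $j\ne k$ are nonzero.*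

## 7. Odd $q$ and $n\ge6$: products of two linear forms in three variables

With every coefficient nonzero, we can use three heads. The next lemma says that a product $(\ell\ell')^h$ cannot lose all of its coefficients with exponents at most $h$.

**Lemma 4.** Let $\ell=b_1Y_1+A$, $\ell'=c_1Y_1+C$, $A=b_2Y_2+b_3Y_3$, $C=c_2Y_2+c_3Y_3$ be linear forms over $\mathbb F_{q^n}$ with all $b_i,c_i\ne0$. If the coefficients of $Y_1^hY_2^{h-u}Y_3^u$ in $(\ell\ell')^h$ vanish for all $0\le u\le h$, then $C=\mu A$ with $\mu\ne0$, and the coefficient of $Y_2^hY_3^h$ in $(\ell\ell')^h$ is nonzero.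

*Proof.* Expand $\ell^h$ and $\ell'^h$ in powers of $Y_1$. Taking $Y_1^s$ from the first and $Y_1^{h-s}$ from the second, the coefficient of $Y_1^h$ in $(\ell\ell')^h$, as a form in $Y_2,Y_3$, is
$$\sum_{s=0}^h\binom hs\binom h{h-s}b_1^sA^{h-s}c_1^{h-s}C^s=\sum_{s=0}^h\binom hs^2(b_1C)^s(c_1A)^{h-s}.$$
By hypothesis it is zero. If $A$ and $C$ were linearly independent, they would be independent variables after a linear change of coordinates, and the monomial $A^h$ would have coefficient $c_1^h\ne0$: contradiction. So $C=\mu A$, and $\mu\neq0$ since $C\ne0$. The coefficient of $Y_2^hY_3^h$ is found by setting $Y_1=0$: it is the coefficient in $\mu^hA^{2h}$, namely $\mu^h\binom{2h}hb_2^hb_3^h$. By (R4), $\binom{2h}h=\binom{q-1}h\equiv\pm1$, so it is nonzero. $\square$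

**The contradiction for $n\ge6$.** Take $j=0$, $l=1$, $K=\{2,3,4\}$ in (10). By (11), a non-isolated $v$ would need $v_0=h$ (for $(b,b')=(0,1)$) or $v_{n-1}=h$ (for $(b,b')=(1,0)$). But $v_0=-h$, and $n-1\ge5$ gives $v_{n-1}=0$. So all these $v$ are isolated. By (6), all coefficients of $X_2^{r_2}X_3^{r_3}X_4^{r_4}$ with $r_2+r_3+r_4=2h$ and $r_k\le h$ in $(\ell_0\ell_1)^h$ vanish. This contradicts Lemma 4, applied with $(Y_1,Y_2,Y_3)=(X_2,X_3,X_4)$. So **Theorem 1 holds for odd $q$ and $n\ge6$.**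

## 8. Odd $q$ and $n=5$: the missing monomials

For $n=5$ the index $n-1=4$ lies in $K=\{2,3,4\}$. With tails $0,1$, the ordering $(b,b')=(0,1)$ in (11) is still impossible, and $(b,b')=(1,0)$ says $v_4=h$, $v_2>0$ (and $2\ne4$). So
$$v=r_2e_2+r_3e_3+r_4e_4-he_0-he_1\ \text{ is isolated unless } r_4=h\text{ and }r_2>0.\tag{12}$$
The argument of Section 7 stops exactly here. Lemma 4 needs all monomials with $Y_1$-exponent $h$. Taking $Y_1=X_2$ or $Y_1=X_4$ would use the non-isolated $X_2^hX_4^h$, so $Y_1$ must be $X_3$. Then the final coefficient, the one to be contradicted, is that of $X_2^hX_4^h$, which (12) does not control. But the first half of Lemma 4 survives and gives strong information.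

**Step 1: reduction to one polynomial in one variable.** Write $b_k=b_{0k}=a_k$ and $c_k=b_{1k}=a_{k-1}^q$, all nonzero for $k=2,3,4$. The monomials $X_3^hX_2^{h-u}X_4^u$, $0\le u\le h$, all belong to isolated $v$: if $r_4=u=h$ then $r_2=0$. By (6) and Lemma 4 with $Y_1=X_3$,
$$\ell_0=b_3X_3+A,\qquad \ell_1=c_3X_3+\mu A,\qquad A=b_2X_2+b_4X_4,\quad\mu\ne0.$$
Put $P(T)=(b_3T+1)(c_3T+\mu)$ and $P(T)^h=\sum_i\pi_iT^i$. Then
$$(\ell_0\ell_1)^h=\sum_i\pi_i\,X_3^iA^{2h-i}.\tag{13}$$
The monomial $X_3^hX_2^h$ has $r_4=0$, so it is isolated. Its coefficient is $\pi_hb_2^h$, so $\pi_h=0$.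

We now look for one further isolated monomial that contradicts this structure. Which one is available depends on $q$.

**Step 2: $q=p^e$ with $e\ge2$.** Here a coefficient of $P^h$ can be computed from the base-$p$ digits of $h$. Let $y=(q-p)/2<h$. We also have $p-1\le h$, since $h\ge(p^2-1)/2=(p-1)(p+1)/2$. The monomial $X_3^{p-1}X_2^yX_4^y$ has degree $q-1=2h$ and $r_4=y<h$, so it is isolated, and (13) gives
$$\pi_{p-1}\binom{q-p}{y}(b_2b_4)^y=0.$$
Let $M=p^{e-1}-1$, so $q-p=pM$ and $y=pM/2$. From $(1+T)^{pM}=(1+T^p)^M$ in characteristic $p$ (Lucas) and (R4), $\binom{q-p}y\equiv\binom M{M/2}\equiv\pm1$. Hence $\pi_{p-1}=0$.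

On the other hand, let $h_0=(p-1)/2$, so $h=h_0(1+p+\dots+p^{e-1})$ and
$$P^h=P^{h_0}\prod_{s=1}^{e-1}\bigl(P^{p^s}\bigr)^{h_0}.$$
Each $P^{p^s}$ with $s\ge1$ is a polynomial in $T^{p^s}$, so the last product is $R(T^p)$ for a polynomial $R$, where $R(0)$ is a power of $P(0)=\mu$. Since $\deg P^{h_0}=2h_0=p-1$, the only way to get $T^{p-1}$ in $P^{h_0}R(T^p)$ is the leading term of $P^{h_0}$ times $R(0)$. So $\pi_{p-1}=(b_3c_3)^{h_0}R(0)\ne0$, a contradiction.

**Step 3: $q=p\ge5$.** Here two consecutive vanishing coefficients of $P^h$ will force all lower ones to vanish. We have $h\ge2$. The monomial $X_3^{h-1}X_2^hX_4$ has $r_4=1<h$, so it is isolated, and (13) gives $\pi_{h-1}(h+1)b_2^hb_4=0$. As $p\nmid h+1=\frac{p+1}2$, we get $\pi_{h-1}=0$.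

Write $P=A_0+A_1T+A_2T^2$, with $A_2=b_3c_3\ne0$. In the identity $P\cdot(P^h)'=hP'P^h$ compare coefficients of $T^i$:
$$A_0(i+1)\pi_{i+1}+A_1i\pi_i+A_2(i-1)\pi_{i-1}=h\bigl(A_1\pi_i+2A_2\pi_{i-1}\bigr),$$
that is,
$$A_2(i-1-2h)\,\pi_{i-1}=-A_0(i+1)\,\pi_{i+1}-A_1(i-h)\,\pi_i.$$
Here $i-1-2h=i-p\equiv i$, which is nonzero modulo $p$ for $1\le i\le h-1$. Start from $\pi_h=\pi_{h-1}=0$ and apply this for $i=h-1,h-2,\dots,1$: successively $\pi_{h-2},\dots,\pi_0$ vanish. But $\pi_0=P(0)^h=\mu^h\ne0$, a contradiction.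

**Step 4: $q=3$.** Here $h=1$, and the monomial of Step 3 would be $X_2X_4$, the uncontrolled one. We use a second pair of tails and, once, a class with two elements. By (12) with $h=1$, the vectors $e_2+e_3-e_0-e_1$ (where $r_4=0$) and $e_3+e_4-e_0-e_1$ (where $r_2=0$) are isolated. Reading off coefficients of $\ell_0\ell_1$,
$$b_2c_3+b_3c_2=0,\qquad b_3c_4+b_4c_3=0.\tag{14}$$
From the first equation and then the second, $b_2c_4=-\dfrac{b_3c_2c_4}{c_3}=b_4c_2$. Also, with $b_2=a_2$, $b_3=a_3$, $c_2=a_1^3$, $c_3=a_2^3$, the first equation says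
$$a_2^4=-a_3a_1^3.\tag{15}$$

Next take tails $0,2$ and $v=e_1+e_4-e_0-e_2$. In (11), the ordering $(b,b')=(0,2)$ has $b'-1=1=b+1$, which is excluded, and $(b,b')=(2,0)$ would need $v_3>0$, but $v_3=0$. So $v$ is isolated, and $b_{01}b_{24}+b_{04}b_{21}=0$. Since $b_{01}=a_1$, $b_{24}=a_2^9$, $b_{04}=a_4$, $b_{21}=a_{-1}^9=a_4^9$, this is
$$a_1a_2^9=-a_4^{10}.\tag{16}$$

Finally take $v=e_2+e_4-e_0-e_1$, for which $r_4=h$ and $r_2>0$. By (11) the only pair satisfying (5) is $(a,b)=(4,1)$, from $(b,b')=(1,0)$. By Lemma 2 the class of $v$ is $\{v,w\}$ with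
$$w=v-3e_4+3e_1+e_0-e_2=2e_1-2e_4,$$
the pair from the example in Section 3. It does not contain $0$, so (3) gives $F_v+F_w=0$. By Lemma 3, $F_w=b_{41}^2=(a_{-3}^{81})^2=(a_2^{81})^2$. Also by Lemma 3, $F_v=-(b_2c_4+b_4c_2)=-2b_2c_4=b_2c_4=a_2a_3^3$, where we used $b_4c_2=b_2c_4$ and $-2=1$ in characteristic $3$. Therefore
$$a_2a_3^3=-a_2^{162}.\tag{17}$$

Take norms to $\mathbb F_3$. Let $N_k=N(a_k)\in\{1,-1\}$, and note $N(-1)=(-1)^5=-1$. Even powers of $N_k$ are $1$ and odd powers are $N_k$. So (15), (16), (17) give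
$$N_1N_3=-1,\qquad N_1N_2=-1,\qquad N_2N_3=-1.$$
The product of the three is $(N_1N_2N_3)^2=-1$, but $N_1N_2N_3=\pm1$ has square $1\ne-1$. This contradiction finishes $n=5$, and with Sections 5, 6 and 7 it completes the **proof of Theorem 1**. $\blacksquare$

## 9. Every value is taken when $n\ge5$

*Proof of Theorem 2(a).* Let $n\ge5$ and $(a_1,\dots,a_{n-1})\ne0$, and suppose $\gamma\in\mathbb F_q$ is not a value of $x\mapsto\mathrm{Tr}(L(x)/x)$ on $\mathbb F_{q^n}^*$. Choose $a\in\mathbb F_{q^n}$ with $\mathrm{Tr}(a)=\gamma$. For $x\neq0$, the polynomial $L-aX$ has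
$$\mathrm{Tr}\bigl((L(x)-ax)/x\bigr)=\mathrm{Tr}(L(x)/x)-\gamma\ne0.$$
So it satisfies $(*)$, and it has the same $a_1,\dots,a_{n-1}$ as $L$. By Theorem 1 these vanish, a contradiction. $\square$

## 10. All solutions for $n=3$: plane cubics without rational points

It remains to show, for Theorem 2(c) with $n=3$, that an $L$ with $(a_1,a_2)\ne0$ satisfying $(*)$ has the stated form. The approach is to clear denominators in $\hat f$ and read $(*)$ as a statement about a plane cubic.

**Step 1: a cubic form over $\mathbb F_q$.** Let $G=X_0X_1X_2\hat f$, a cubic form over $\mathbb F_{q^3}$. Let $\varphi$ be the ring automorphism of $\mathbb F_{q^3}[X_0,X_1,X_2]$ that raises coefficients to the $q$-th power and sends $X_i\mapsto X_{i+1}$. Since $b_{jk}^q=b_{j+1,k+1}$ and $c^q=c$, we have $\varphi(G)=G$.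

Choose an $\mathbb F_q$-basis $\omega_0,\omega_1,\omega_2$ of $\mathbb F_{q^3}$ and substitute $X_s=\sum_i\omega_i^{q^s}Y_i$. This linear substitution is invertible over $\mathbb F_{q^3}$. Let $g(Y)$ be the result of substituting in $G$. Raising the coefficients of the form $\sum_i\omega_i^{q^s}Y_i$ to the $q$-th power turns it into the one for $s+1$. So raising the coefficients of $g$ to the $q$-th power gives the substitution applied to $\varphi(G)=G$, which is $g$ again: $g$ has coefficients in $\mathbb F_q$. For $x=\sum y_i\omega_i$ with $y_i\in\mathbb F_q$, $x\ne0$, we have $g(y)=G(x,x^q,x^{q^2})=N(x)f(x)$. So $(*)$ says that $g$ has no nontrivial zero over $\mathbb F_q$. In particular $g\ne0$.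

**Step 2: $g$ is a product of three conjugate linear forms.** First, $g$ is irreducible over $\mathbb F_q$: otherwise it would have a linear factor over $\mathbb F_q$, which has nontrivial zeros over $\mathbb F_q$.

Second, $g$ is not absolutely irreducible. A smooth plane cubic over $\mathbb F_q$ has genus $1$, so by Hasse–Weil it has at least $q+1-2\sqrt q=(\sqrt q-1)^2>0$ rational points. An absolutely irreducible singular plane cubic has exactly one singular point, because a line through two of them would meet the cubic with multiplicity at least $4$ and so, by Bézout, would be a component. This unique point is stable under the Galois group, hence rational over $\mathbb F_q$. Either case contradicts Step 1.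

So over the algebraic closure $g$ has a linear factor $m$; scale it so that one of its coefficients is $1$. Let $\mathbb F_{q^r}$ be the smallest extension of $\mathbb F_q$ containing its coefficients. The $r$ conjugates of $m$ are distinct, and having the same coefficient normalized to $1$ they are pairwise nonproportional. They all divide $g$, so their product, which has coefficients in $\mathbb F_q$, divides $g$. As $g$ is irreducible over $\mathbb F_q$, it is a constant multiple of this product, and comparing degrees gives $r=3$. Undoing the substitution turns conjugation into $\varphi$, so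
$$G=\kappa\,\ell\,\varphi(\ell)\,\varphi^2(\ell),\qquad \ell=\varepsilon_0X_0+\varepsilon_1X_1+\varepsilon_2X_2,\quad\varepsilon_i\in\mathbb F_{q^3},\ \kappa\in\mathbb F_q^*.$$

**Step 3: exactly two $\varepsilon_i$ are nonzero.** Setting $X_0=0$ keeps only the terms of $\hat f$ with tail $0$:
$$G|_{X_0=0}=X_1X_2\,(b_{01}X_1+b_{02}X_2)\ne0,$$
since $(b_{01},b_{02})=(a_1,a_2)\ne0$. This is divisible by $X_1$. If all $\varepsilon_i\ne0$, then each $\varphi^s(\ell)|_{X_0=0}$ is a linear form in $X_1,X_2$ with two nonzero coefficients, so it is not divisible by $X_1$, and neither is the product: contradiction. If exactly one $\varepsilon_i\ne0$, then $G$ is a multiple of $X_0X_1X_2$, so $\hat f$ is constant and $a_1=a_2=0$: contradiction.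

**Step 4: reading off $L$.** The support of $\ell$ is $\{0,1\}$, $\{1,2\}$ or $\{2,0\}$. Replacing $\ell$ by $\varphi^s(\ell)$ does not change the product and shifts the support, so we may take $\{0,1\}$. Dividing $\ell$ by $\varepsilon_0$ multiplies $\kappa$ by $N(\varepsilon_0)\in\mathbb F_q^*$. So we may assume $\ell=X_0+\beta X_1$ with $\beta\ne0$. Dividing $G$ by $X_0X_1X_2$ and expanding as for (2),
$$\hat f=\kappa\prod_{i\in\mathbb Z_3}\Bigl(1+\beta^{q^i}\frac{X_{i+1}}{X_i}\Bigr)=\kappa\Bigl(1+N(\beta)+\sum_i\beta^{q^i}\frac{X_{i+1}}{X_i}+\sum_i\beta^{(1+q)q^i}\frac{X_{i+2}}{X_i}\Bigr).$$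
Comparing constant terms and the coefficients of $X_1/X_0$ and $X_2/X_0$ gives $\mathrm{Tr}(a_0)=\kappa(1+N(\beta))$, $a_1=\kappa\beta$, $a_2=\kappa\beta^{1+q}$. By Section 2, for $L$ of this form $(*)$ holds if and only if $N(\beta)\ne-1$. This proves both directions of Theorem 2(c) for $n=3$. $\square$

## 11. Even $q$ and $n=4$, and the list of all pairs $(n,q)$

For Theorem 2(b), nontrivial solutions in the listed cases were constructed in Section 2. For the other cases: if $n=1$ there are no coefficients $a_1,\dots,a_{n-1}$, so nothing nontrivial exists; if $q=2$ and $n\ge2$, use Proposition 1; if $n\ge5$, use Theorem 1. The remaining case is $n=4$ and $q\ge4$ even. Assume $(*)$; we show $a_1=a_2=a_3=0$. We use the vector (7), its coefficient (8), and the list of conditions in Step 2 of Section 5, all valid for $n=4$. The set in (9) may now be everything, so for some $i$ we must look at a two-element class.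

**Step 1: $a_2=0$.** Suppose $2\in D$ and take $i=2$. The set in (9) is $\{0,2,2,3,3\}=\{0,2,3\}$, so $l=1$ is allowed. Then $v$ is isolated, $F_v=0$ by (6), and (8) is contradicted.

**Step 2: $a_1=0$.** Suppose $a_1\ne0$ and take $(j,k,l,m)=(0,1,2,3)$; then $k-j=m-l=1\in D$. The pair $(k,l)$ would need $k+1=j$, that is $2=0$, which is false. The pair $(m,j)$ would need $m+1=l$, that is $0=2$, which is false. The pair $(m,l)$ is impossible. For $(k,j)=(1,0)$, $E_1$ holds because $k+1=2=l$. So by Lemma 2 the class of $v$ is $\{v,w\}$, where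
$$w=v-qe_1+qe_0+e_2-e_1=\tfrac q2e_0-\bigl(\tfrac q2+1\bigr)e_1-\bigl(\tfrac q2-2\bigr)e_2+\bigl(\tfrac q2-1\bigr)e_3\ne0,$$
with $\mathrm{pos}(w)=q-1$. By (3), $F_v+F_w=0$.

We compute $F_w$ with Lemma 3. Heads lie in $\{0,3\}$ and tails in $\{1,2\}$. A contribution uses tail $1$ exactly $\frac q2+1$ times. Since $b_{13}=a_2^q=0$, its head is $0$ each time, so head $0$ occurs at least $\frac q2+1$ times. But $0$ is not a tail, so head $0$ must occur exactly $w_0=\frac q2$ times. Hence there is no contribution and $F_w=0$. Then $F_v=0$, contradicting (8).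

**Step 3: $a_3=0$.** Now $a_1=a_2=0$. Suppose $a_3\ne0$ and take $(j,k,l,m)=(0,3,2,1)$; then $k-j=3$ and $m-l=-1=3$ lie in $D$. The pair $(k,l)$ would need $l+1=m$, that is $3=1$, which is false. The pair $(m,j)$ would need $j+1=k$, that is $1=3$, which is false. The pair $(m,l)$ is impossible. For $(k,j)=(3,0)$, $E_2$ holds because $j+1=1=m$. So the class of $v=\frac q2(e_3-e_0)+(\frac q2-1)(e_1-e_2)$ is $\{v,w\}$, where
$$w=v-qe_3+qe_0+e_0-e_1=\bigl(\tfrac q2+1\bigr)e_0+\bigl(\tfrac q2-2\bigr)e_1-\bigl(\tfrac q2-1\bigr)e_2-\tfrac q2e_3\ne0,$$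
with $\mathrm{pos}(w)=q-1$. By Lemma 3, a contribution to $F_w$ uses tail $3$ (exactly $\frac q2>0$ times) with a head in $\{0,1\}$. But $b_{30}=a_1^{q^3}=0$ and $b_{31}=a_2^{q^3}=0$. So $F_w=0$, and (3) gives $F_v=0$, contradicting (8).

Hence $a_1=a_2=a_3=0$. This proves Theorem 2(b), and with Sections 2, 9 and 10 it completes the **proof of Theorem 2**. $\blacksquare$
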